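# Graphs of bounded Turán excess: maximizing $\lambda^{(p)}$ maximizes the number of edges

All graphs are simple and undirected. For a graph $G$ on $\{1,\dots,n\}$ and a real number $p\ge1$, the $p$-spectral radius is
$$\lambda^{(p)}(G)=2\max_{\|x\|_p=1}\ \sum_{\{i,j\}\in E(G)}x_ix_j,\qquad \|x\|_p=\Big(\sum_{i=1}^n|x_i|^p\Big)^{1/p}.$$
For $p=2$ this is the largest eigenvalue of the adjacency matrix, because $2\sum_{ij\in E}x_ix_j=x^{T}Ax$. A graph is $F$-free if it has no subgraph isomorphic to $F$. We write $\mathrm{ex}(n,F)$ for the maximum number of edges of an $n$-vertex $F$-free graph, and $\mathrm{Ex}(n,F)$ for the set of $n$-vertex $F$-free graphs with exactly that many edges. The Turán graph $T_r(n)$ is the complete $r$-partite graph on $n$ vertices with parts as equal as possible; $r\ge2$ is fixed and $e(\cdot)$ counts edges.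

Fix $F$. We look at the $n$-vertex $F$-free graph with the largest $\lambda^{(p)}$, and ask whether it also has the most edges.

## 1. Cliques, with $r$ dividing $n$

It is convenient to rescale, so that the all-ones vector is a legal test vector. For $y\ge0$ put $Q_G(y)=2\sum_{ij\in E(G)}y_iy_j$ and
$$\Lambda_p(G)=n^{2/p}\lambda^{(p)}(G)=\max\Big\{Q_G(y):\ y\ge 0,\ \sum_i y_i^p=n\Big\}.$$
Indeed, replacing $x$ by $|x|$ does not decrease the sum, so we may take $x\ge0$, and then we substitute $x=n^{-1/p}y$. For fixed $n$ and $p$, maximizing $\lambda^{(p)}$ and maximizing $\Lambda_p$ are the same problem. Testing $y\equiv1$, and using homogeneity, we get for all $y\ge 0$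
$$\Lambda_p(G)\ge 2e(G),\qquad Q_G(y)\le\Lambda_p(G)\Big(\frac1n\sum_i y_i^p\Big)^{2/p}. \tag{1}$$
Also, since $y_i\le n^{1/p}$ whenever $\sum y_i^p=n$, we have $2e(G)\le\Lambda_p(G)\le n^{2/p}\,2e(G)$. So for a fixed $G$, $\Lambda_p(G)\to2e(G)$ as $p\to\infty$. We therefore set $\Lambda_\infty(G)=2e(G)$: at $p=\infty$ our question is a tautology.

One textbook fact carries the easy case. The Motzkin–Straus theorem says that if $G$ has clique number $\omega$ and $y\ge0$, then $Q_G(y)\le(1-\frac1\omega)(\sum y_i)^2$, with equality attained (put equal weights on a largest clique). In particular $\lambda^{(1)}(G)=1-1/\omega(G)$.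

**Proposition 1.** Let $r$ divide $n$ and let $p>1$. If $G$ has the maximal $\lambda^{(p)}$ among $n$-vertex $K_{r+1}$-free graphs, then $G\in\mathrm{Ex}(n,K_{r+1})$.

**Proof.** When $r\mid n$ we have $2e(T_r(n))=(1-\frac1r)n^2$, and $2e(G')=Q_{G'}(\mathbf 1)\le(1-\frac1r)n^2$ for every $K_{r+1}$-free $G'$. So $\mathrm{ex}(n,K_{r+1})=\frac12(1-\frac1r)n^2$. Let $y$ attain $\Lambda_p(G)$. By the power mean inequality $\sum y_i\le n^{1-1/p}(\sum y_i^p)^{1/p}=n$. Hence
$$(1-\tfrac1r)n^2=2e(T_r(n))\le\Lambda_p(T_r(n))\le\Lambda_p(G)=Q_G(y)\le(1-\tfrac1r)\Big(\sum y_i\Big)^2\le(1-\tfrac1r)n^2 .$$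
Equality holds throughout, so $\sum y_i=n$. Since $p>1$, equality in the power mean inequality forces $y\equiv1$. Then $\Lambda_p(G)=2e(G)$, and $e(G)=\mathrm{ex}(n,K_{r+1})$. $\blacksquare$

The hypothesis $p>1$ was used once, to force $y\equiv 1$. At $p=1$ the conclusion is false: $K_r$ together with $n-r$ isolated vertices also has $\lambda^{(1)}=1-\frac1r$, the maximum. We return to this in Section 10.

## 2. Bounded excess, and the precision it demands

The general hypothesis, from Yongtao Li, Lu Lu, Yuejian Peng, "Spectral extremal graphs for the bowtie", arXiv:2212.05739 (2022), is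
$$\mathrm{ex}(n,F)=e(T_r(n))+O(1).$$
Put $c_n=\mathrm{ex}(n,F)-e(T_r(n))$ and $f=|V(F)|$. The problem asks to prove or disprove: *if $p>1$ is fixed, $n$ is sufficiently large, and $G$ has the maximal $p$-spectral radius over all $n$-vertex $F$-free graphs, then $G\in\mathrm{Ex}(n,F)$.* The statement is true, and these notes prove it.

A good example to keep in mind is the bowtie, two triangles sharing one vertex, with $r=2$. The graph $T_2(n)$ plus one edge $uv$ inside a part is bowtie-free, since every triangle contains both $u$ and $v$, so no two triangles share exactly one vertex. We shall quote that $\mathrm{ex}(n,F)=\lfloor n^2/4\rfloor+1$ for $n\ge200$, so here $c_n=1$.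

Two things change from Section 1. First, if $n\equiv s\pmod r$ with $0\le s<r$, then $2e(T_r(n))=(1-\frac1r)n^2-\frac{s(r-s)}r$. (The sum $\sum(n_i-\frac nr)^2$ over the parts is $s(1-\frac sr)^2+(r-s)\frac{s^2}{r^2}=\frac{s(r-s)}r$.) So the chain of inequalities no longer closes; a constant is lost. Second, an $F$-free graph may contain cliques larger than $K_r$: for the bowtie, even $K_4$ is allowed. One can delete $o(n^2)$ edges to destroy the copies of $K_{r+1}$, and then Motzkin–Straus yields only $\Lambda_p(G)\le(1-\frac1r)n^2+o(n^2)$. But one edge changes $\Lambda_\infty=2e$ by $2$. We must determine a quantity of size $n^2$ up to an error $o(1)$.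

## 3. What an edge is worth in $K_{A,B}$

Let us compute one family exactly. Let $A+B=n$. In $K_{A,B}$ the form $Q$ depends only on the sums over the two parts. For a given value of $\sum y_i^p$ over a part, the sum over that part is largest when the entries are equal. So take entries $a$ and $b$ with $Aa^p+Bb^p=n$. Then $Q=2ABab$, and $(Aa^p)(Bb^p)$ is largest when both factors equal $n/2$. Thus
$$\Lambda_p(K_{A,B})=2(AB)^{1-1/p}\Big(\frac{n^2}4\Big)^{1/p}. \tag{2}$$
(Check: $p=2$ gives $\lambda^{(2)}=\Lambda_2/n=\sqrt{AB}$.) If $A-B=2\theta$ then $AB=\frac{n^2}4-\theta^2$, and for fixed $\theta$ and $p$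
$$\Lambda_p(K_{A,B})=\frac{n^2}2\Big(1-\frac{4\theta^2}{n^2}\Big)^{1-1/p}=\frac{n^2}2-2\Big(1-\frac1p\Big)\theta^2+O(n^{-2}).$$
Take $n$ even. Unbalancing the parts by $\theta$ costs $\theta^2$ edges, but costs only $2(1-\frac1p)\theta^2$ in $\Lambda_p$. So an edge lost through imbalance is worth $2(1-\frac1p)$, not $2$.

This breaks the first idea one would try. A maximal $G$ has $\Lambda_p(G)\ge2\,\mathrm{ex}(n,F)$, so it would be enough to know $\Lambda_p(G)<2e(G)+2$. But for $K_{A,B}$ with $\theta=2$ and $p=2$ the difference $\Lambda_p-2e$ tends to $2\theta^2/p=4$. The difference between $\Lambda_p$ and $2e$ has the same order as the effect that we want to detect.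

The example also shows what to measure. Suppose $V(G)=V_1\cup\dots\cup V_r$. An edge with both ends in one part is an *inside edge*; a non-adjacent pair with ends in different parts is a *missing pair*. Let $\ell$ and $m$ be the numbers of inside edges and missing pairs, and let
$$k=\ell-m,\qquad \tau=e(T_r(n))-e(K_{|V_1|,\dots,|V_r|})\ge0 ,$$
so that
$$e(G)=e(T_r(n))+k-\tau. \tag{3}$$
For $K_{A,B}$ plus one edge in a part, $\ell=1$, $m=0$, $k=1$. We shall prove that for near-maximal graphs $\Lambda_p(G)=\Lambda_p(T_r(n))+2(k-\kappa_p\tau)+o(1)$ with some $\kappa_p\in(0,1)$; for $r=2$, $\kappa_p=1-\frac1p$, as above.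

Even this formula does not finish the proof. The definition of $\mathrm{ex}$ only gives $k-\tau\le c_n$. A graph with $k=c_n+1$ and $\tau=2$ would respect this bound and have $\mathrm{ex}(n,F)-1$ edges; but for $\kappa_p<\frac12$ its value $k-\kappa_p\tau=c_n+1-2\kappa_p$ would exceed $c_n$, and it would beat every graph with $k=c_n$, $\tau=0$. We need the stronger bound $k\le c_n$, whatever the part sizes are. The way to get it: the defects (inside edges and missing pairs) touch boundedly many vertices, so they can be lifted off and placed on parts of *other* sizes, in particular balanced ones, without creating a copy of $F$. There they are counted by $\mathrm{ex}$ alone. For the bowtie one sees this directly, since $K_{A,B}$ plus an edge is bowtie-free for all $A,B$.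

## 4. The three theorems

For $p\in(1,\infty]$ put $\alpha=1-\frac1p$ and
$$\kappa_p=\frac{(r-1)(p-1)}{1+(r-1)(p-1)}\in(0,1)\quad(p<\infty),\qquad\kappa_\infty=1 .$$
Since $x/(1+x)$ is increasing, $\kappa_p$ is increasing in $p$. Throughout, $F$ satisfies $\mathrm{ex}(n,F)=e(T_r(n))+O(1)$.

**Theorem 1.** For every $p_0>1$ there is $n_0(F,p_0)$ such that for all $n\ge n_0$ and all real $p\ge p_0$: every $n$-vertex $F$-free graph with maximal $\lambda^{(p)}$ belongs to $\mathrm{Ex}(n,F)$. In particular the statement in question holds for each fixed $p>1$.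

**Theorem 2.** Let $p_0>1$, and let $\rho_n^{(p)}$ be the maximum of $\lambda^{(p)}$ over $n$-vertex $F$-free graphs. Uniformly for real $p\ge p_0$, as $n\to\infty$:

1. $c_n=c$ is constant for large $n$, and $\rho_n^{(p)}=\lambda^{(p)}(T_r(n))+(2c+o(1))n^{-2/p}$. Every $H\in\mathrm{Ex}(n,F)$ has $\lambda^{(p)}(H)=\rho_n^{(p)}-o(n^{-2/p})$.
2. Let $C\ge0$. Every $n$-vertex $F$-free $G$ with $\lambda^{(p)}(G)\ge\rho_n^{(p)}-Cn^{-2/p}$ has a vertex partition $V_1,\dots,V_r$ with $O(1)$ inside edges and $O(1)$ missing pairs. With $k$ and $\tau$ as in Section 3, $k\le c$, $e(G)=e(T_r(n))+k-\tau$, and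
$$\lambda^{(p)}(G)=\lambda^{(p)}(T_r(n))+2n^{-2/p}\,(k-\kappa_p\tau+o(1)).$$
3. Let $\nu_n=2$ if $r=2$ and $n$ is odd, and $\nu_n=1$ otherwise. Then
$$\max\{\lambda^{(p)}(G):\ G\ F\text{-free},\ |G|=n,\ G\notin\mathrm{Ex}(n,F)\}=\rho_n^{(p)}-\big(2\min\{1,\kappa_p\nu_n\}+o(1)\big)n^{-2/p}.$$

**Theorem 3.** (i) For $p=1$ the statement fails for $F=K_{r+1}$. (ii) $n_0$ cannot be chosen independently of $p>1$: if $F$ is the bowtie ($r=2$), then for every large $n$ and every $p>1$ with $n^{2(1-1/p)}<9/8$, no member of $\mathrm{Ex}(n,F)$ maximizes $\lambda^{(p)}$ over $n$-vertex $F$-free graphs.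

## 5. Two configurations that contain $F$, and the working conventions

Besides Motzkin–Straus we use three cited results: the Erdős–Stone–Simonovits theorem, $\mathrm{ex}(n,F)=(1-\frac1{\chi(F)-1})\frac{n^2}2+o(n^2)$; Erdős–Simonovits stability (if $\chi(F)=r+1$, then every $n$-vertex $F$-free graph with at least $(1-\frac1r)\frac{n^2}2-o(n^2)$ edges differs from a copy of $T_r(n)$ in $o(n^2)$ pairs); and a theorem of Erdős, Frankl and Rödl (1986): if $\chi(F)=r+1$, every $n$-vertex $F$-free graph becomes $K_{r+1}$-free after deleting $o(n^2)$ edges.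

Comparing our hypothesis with Erdős–Stone–Simonovits gives $\chi(F)=r+1$. Hence complete $r$-partite graphs are $F$-free, and $c_n\ge0$.

**What bounded excess says about $F$.** Let $K_r(m)$ be the complete $r$-partite graph with parts of size $m$. Let $S_m$ be $K_r(m)$ plus a star $K_{1,m-1}$ spanning one part, and let $M_m$ be $K_r(2m)$ plus a perfect matching ($m$ edges) of one part.

**Lemma 1.** There is $t$ with $F\subseteq S_t$ and $F\subseteq M_t$.

**Proof.** Suppose $F\not\subseteq S_m$ for all $m$. The graph $T_r(n)$ plus a spanning star in a largest part is contained in $S_{\lceil n/r\rceil}$, so it is $F$-free. It has $e(T_r(n))+\lceil n/r\rceil-1$ edges, which contradicts $\mathrm{ex}(n,F)=e(T_r(n))+O(1)$ for large $n$. If $F\not\subseteq M_m$ for all $m$, use $T_r(n)$ plus a maximum matching in a largest part: it is contained in $M_{\lceil n/r\rceil}$ and has $\lfloor\frac12\lceil n/r\rceil\rfloor$ extra edges, the same contradiction. Both families are increasing in $m$, so one $t$ serves for both. $\blacksquare$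

For the bowtie, $t=3$ works. In $S_3$ let $u$ be the center of the star, $w_1,w_2$ its leaves and $b_1,b_2$ vertices of the other part; then $uw_1b_1$ and $uw_2b_2$ share only $u$. In $M_2\subseteq M_3$ two matching edges and one vertex $b$ of the other part give two triangles sharing only $b$.

**Maximizers.** A *$p$-maximizer* of $G$ is a vector attaining $\Lambda_p(G)$; for $p=\infty$ we let it be $y\equiv1$. Put $S_v=\sum_{j\sim v}y_j$, so $Q_G(y)=\sum_vy_vS_v$. Let $p<\infty$. The functions $Q_G$ and $\sum|y_i|^p$ are $C^1$ on $\mathbb R^n$ since $p>1$, and a $p$-maximizer also maximizes over real vectors with $\sum|y_i|^p=n$. So there is a multiplier $\beta$ with $2S_v=\beta p\,y_v^{p-1}$ for all $v$. Multiplying by $y_v$ and summing gives $2\Lambda_p(G)=\beta pn$, and therefore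
$$\frac{\Lambda_p(G)}n\,y_v^{p-1}=S_v\qquad\text{for all }v. \tag{4}$$

**Admissible triples.** Let $\Lambda_p^*(n)$ be the maximum of $\Lambda_p$ over $n$-vertex $F$-free graphs. Fix $F$, $p_0>1$ and $C\ge0$. Call $(n,p,G)$ *admissible* if $p\in[p_0,\infty]$ and $G$ is an $n$-vertex $F$-free graph with $\Lambda_p(G)\ge\Lambda^*_p(n)-C$. For example, $(n,\infty,H)$ with $H\in\mathrm{Ex}(n,F)$ is admissible with $C=0$; this is why $p=\infty$ is allowed. All $o(\cdot)$ and $O(\cdot)$ are as $n\to\infty$, uniform over admissible triples. A uniform claim that fails, fails along some sequence of admissible triples with $n\to\infty$. So it suffices to verify such claims along an arbitrary sequence, and we do so without further mention.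

## 6. Near-maximal graphs are complete $r$-partite up to $O(1)$ pairs

**Proposition 2.** There is a constant $K=K(F,C)$ such that for admissible $(n,p,G)$ with $n$ large and any $p$-maximizer $y$, there is a partition $V(G)=V_1\cup\dots\cup V_r$ with

- (a) $|V_i|=n/r+o(n)$;
- (b) at most $K$ inside edges and at most $K$ missing pairs;
- (c) $\max_v|y_v-1|=o(1)$.

The proof starts from averages ($o(n^2)$ pairs, $o(n)$ vertices), then controls every single vertex, and only then reaches $O(1)$. Write $\Lambda=\Lambda_p(G)$ and $D=\Lambda/n$.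

**Step 1: crude bounds, so that no entry of $y$ is huge.** Since $T_r(n)$ is $F$-free, $\Lambda\ge\Lambda_p(T_r(n))-C\ge2e(T_r(n))-C\ge(1-\frac1r)n^2-O(1)$. By the power mean inequality $\sum y_i\le n$, so $\Lambda\le(\sum y_i)^2\le n^2$. For $p<\infty$, (4) gives $y_v^{p-1}=S_vn/\Lambda\le n^2/\Lambda\le3$ for large $n$, because $1-\frac1r\ge\frac12$. So $y_v\le3^{1/(p-1)}\le Y:=3^{1/(p_0-1)}$, and $y_v^p=y_v\cdot y_v^{p-1}\le3Y$. For $p=\infty$ we have $y\equiv1\le Y$.

**Step 2: the total weight is $n-o(n)$.** By Erdős–Frankl–Rödl, delete $o(n^2)$ edges from $G$ to get a $K_{r+1}$-free $G'$. Each deleted edge contributes at most $2Y^2$ to $Q_G(y)$, so $Q_{G'}(y)\ge\Lambda-o(n^2)$. By Motzkin–Straus $Q_{G'}(y)\le(1-\frac1r)(\sum y_i)^2\le(1-\frac1r)n^2$. With Step 1,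
$$\Lambda=(1-\tfrac1r)n^2+o(n^2),\qquad\sum y_i=n-o(n),\qquad D=(1-\tfrac1r)n+o(n). \tag{5}$$

**Step 3: most entries are close to $1$.** For $\varepsilon>0$ let $B_\varepsilon=\{v:|y_v-1|\ge\varepsilon\}$. We claim $|B_\varepsilon|=o(n)$ for each fixed $\varepsilon$. For $p=\infty$ it is empty. For $p<\infty$ let
$$\varphi_p(y)=\frac{y^p-1}p-(y-1)=\int_1^y(s^{p-1}-1)\,ds\ \ge0\qquad(y\ge0).$$
For each $s\ge0$ the quantity $|s^{p-1}-1|$ is nondecreasing in $p$, and the sign of $s^{p-1}-1$ depends only on whether $s>1$ or $s<1$. So $\varphi_p\ge\varphi_{p_0}$. The function $\varphi_{p_0}$ is strictly decreasing on $[0,1]$, zero at $1$, and strictly increasing on $[1,\infty)$. So there is $\gamma_\varepsilon>0$, depending only on $\varepsilon$ and $p_0$, with $\varphi_{p_0}(y)\ge\gamma_\varepsilon$ whenever $y\ge0$ and $|y-1|\ge\varepsilon$. Since $\sum_vy_v^p=n$,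
$$\gamma_\varepsilon|B_\varepsilon|\le\sum_v\varphi_p(y_v)=0-\Big(\sum_vy_v-n\Big)=o(n).$$

**Step 4: a partition with $o(n^2)$ defects.** An edge avoiding $B_\varepsilon$ contributes at most $2(1+\varepsilon)^2$ to $Q_G(y)$; at most $|B_\varepsilon|n$ edges meet $B_\varepsilon$. So
$$(1-\tfrac1r)n^2-O(1)\le\Lambda\le(1+\varepsilon)^2\,2e(G)+2Y^2|B_\varepsilon|\,n$$
for every fixed $\varepsilon>0$, and since $\varepsilon$ is arbitrary, $e(G)\ge(1-\frac1r)\frac{n^2}2-o(n^2)$. By stability, some partition into $r$ parts has $o(n^2)$ inside edges. Let $V_1,\dots,V_r$ be a partition with the *maximum* number of cross edges. It also has $o(n^2)$ inside edges, so it has at least $(1-\frac1r)\frac{n^2}2-o(n^2)$ cross edges. The number of cross pairs is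
$$\tfrac12\Big(n^2-\sum|V_i|^2\Big)=\tfrac12\Big((1-\tfrac1r)n^2-\sum\big(|V_i|-\tfrac nr\big)^2\Big).$$
It is at least the number of cross edges, so $\sum(|V_i|-\frac nr)^2=o(n^2)$, which is (a), and there are $o(n^2)$ missing pairs. Choose $\sigma=\sigma_n>0$ with $\sigma_n\to0$ such that there are at most $\sigma^2n^2$ missing pairs. Let $L$ be the set of vertices lying in at least $\sigma n$ missing pairs. Then $|L|\sigma n\le2\sigma^2n^2$, so $|L|\le2\sigma n=o(n)$.

**Step 5: every vertex has $o(n)$ neighbors in its own part.** Otherwise, for some fixed $\eta>0$ and infinitely many $n$ in our sequence there is, after relabeling, a vertex $v\in V_1$ with $d_{V_1}(v)\ge\eta n$. By maximality of the cut, $d_{V_j}(v)\ge d_{V_1}(v)\ge\eta n$ for all $j$, since otherwise moving $v$ to $V_j$ would give more cross edges. So $N_j:=(N(v)\cap V_j)\setminus L$ has at least $\eta n/2$ elements for large $n$. Choose $t-1$ vertices of $N_1$. Then for $j=2,\dots,r$ choose, one after another, $t$ vertices of $N_j$ adjacent to all chosen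 vertices of other parts. At each moment at most $rt$ vertices have been chosen, all outside $L$ and so each non-adjacent to fewer than $\sigma n$ vertices in other parts. Since $\eta n/2-rt\sigma n-rt>0$ for large $n$, a choice exists. Together with $v$, which is adjacent to all of them and serves as the center of the star in part $1$, these vertices form a copy of $S_t\supseteq F$, a contradiction.

**Step 6: every vertex has $S_v\ge(1-\frac1r)n-o(n)$.** This is the step from "most" to "all". We compare $G$ with the graph in which a suspicious vertex $v$ is turned into a typical one. Fix $v$. Let $G^*$ be obtained from $G$ by deleting all edges at $v$ and joining $v$ to all of $N^*:=(V_2\cup\dots\cup V_r)\setminus(L\cup\{v\})$.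

*$G^*$ is $F$-free.* A copy of $F$ in $G^*$ must use $v$, since $G^*-v=G-v$. The neighbors of $v$ in the copy are at most $f-1$ vertices of $N^*$, each non-adjacent to fewer than $\sigma n$ vertices of $V_1$. Since $|V_1|-f\sigma n-f-1>0$ for large $n$, there is $w\in V_1\setminus\{v\}$ outside the copy and adjacent in $G$ to all these neighbors. Replacing $v$ by $w$ gives a copy of $F$ in $G$, a contradiction.

So $\Lambda_p(G^*)\le\Lambda_p^*(n)\le\Lambda+C$. Put $S^*=\sum_{j\in N^*}y_j$. For each fixed $\varepsilon\in(0,1)$ we have $S^*\ge(1-\varepsilon)(|N^*|-|B_\varepsilon|)$, and $|N^*|\ge n-|V_1|-|L|-1$. Hence $(1-\frac1r)n-o(n)\le S^*\le\sum y_j\le n$.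

If $p=\infty$, then $S_v=d(v)$, $S^*=|N^*|$, and $2e(G)-2d(v)+2S^*=2e(G^*)\le2e(G)+C$ gives the claim.

Let $p<\infty$. Which test vector should we use for $G^*$? If we keep $y$, we get $Q_{G^*}(y)=\Lambda-2y_vS_v+2y_vS^*\le\Lambda+C$, that is, $2y_v(S^*-S_v)\le C$. If $y_v=0$ this says nothing. So we also raise the entry at $v$ to its expected value $1$, and pay for it in the norm. Let $y'$ be $y$ with the $v$-entry replaced by $1$, and let $q=y_v^p\in[0,3Y]$. By (4), $y_vS_v=Dq$, so
$$X:=Q_{G^*}(y')=\Lambda-2Dq+2S^*\ge0,\qquad\sum_i(y_i')^p=n(1+u),\quad u=\frac{1-q}n>-1$$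
for large $n$. By (1), $\Lambda_p(G^*)\ge X(1+u)^{-2/p}$, and $(1+u)^{-2/p}\ge1-\frac{2u}p$ since a convex function lies above its tangent. As $S^*$ and $Dq$ are $O(n)$, we have $X=\Lambda+O(n)$, and $X\cdot\frac{2(1-q)}{pn}=\frac2pD(1-q)+O(1)$. Altogether
$$\Lambda+C\ge X\Big(1-\frac{2(1-q)}{pn}\Big)=\Lambda+2S^*-2Dq-\frac2pD(1-q)-O(1).$$
By (5), $S^*\ge D-o(n)$. Inserting this, we get
$$2D(1-q)\Big(1-\frac1p\Big)\le o(n).$$
Since $D$ has order $n$ and $1-\frac1p\ge1-\frac1{p_0}>0$, this gives $q\ge1-o(1)$. Then $y_v^{p-1}=q^{(p-1)/p}\ge\min(1,q)\ge1-o(1)$, and by (4) and (5), $S_v=Dy_v^{p-1}\ge(1-\frac1r)n-o(n)$. The error terms do not depend on $v$.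

**Step 7: all degrees and all entries are as expected.** For each fixed $\varepsilon$, $S_v\le(1+\varepsilon)d(v)+Y|B_\varepsilon|$, so Step 6 gives $d(v)\ge(1-\frac1r)n-o(n)$ for all $v$. A vertex $v\in V_i$ lies in $(n-|V_i|)-(d(v)-d_{V_i}(v))$ missing pairs. By (a) and Step 5 this is $o(n)$: *every vertex lies in at most $\mu n$ missing pairs, where $\mu=\mu_n\to0$.* Moreover, for $v\in V_i$ and each fixed $\varepsilon$,
$$S_v\le\sum_{j\notin V_i}y_j+Y\,d_{V_i}(v)\le(1+\varepsilon)(n-|V_i|)+Y|B_\varepsilon|+o(n),$$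
so $S_v\le(1-\frac1r)n+o(n)$. Thus for $p<\infty$, $y_v^{p-1}=S_v/D=1+o(1)$. Since $\frac1{p-1}\le\frac1{p_0-1}$, it follows that $y_v=1+o(1)$ uniformly. This proves (c); for $p=\infty$ it is trivial.

**Step 8: boundedly many inside edges.** Suppose $v\in V_i$ has $t-1$ neighbors in $V_i$. Take these, and in each other part choose one after another $t$ vertices adjacent to all earlier chosen vertices of other parts (and to $v$). At each stage at least $|V_j|-rt\mu n-rt>0$ choices are available. This gives $S_t\supseteq F$, a contradiction. So $\Delta(G[V_i])\le t-2$. Likewise, a matching of $t$ edges in $G[V_i]$ would extend to $M_t\supseteq F$: choose $2t$ vertices in each other part, with at least $|V_j|-2rt\mu n-2rt>0$ choices at each stage. So a maximal matching of $G[V_i]$ has at most $t-1$ edges. Its endpoints form a vertex cover of size at most $2(t-1)$, so $G[V_i]$ has at most $2(t-1)(t-2)\le2t^2$ edges. In total $\ell\le K_1:=2rt^2$.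

**Step 9: boundedly many missing pairs.** Let $\mathcal K=K_{V_1,\dots,V_r}$ be the complete $r$-partite graph on the parts. It is $F$-free, so $\Lambda_p(\mathcal K)\le\Lambda_p^*(n)\le\Lambda+C$. By (c),
$$\Lambda=Q_G(y)\le Q_{\mathcal K}(y)+2(1+o(1))\ell-2(1-o(1))m\le\Lambda+C+2(1+o(1))\ell-2(1-o(1))m.$$
So $m\le(1+o(1))(K_1+\frac C2)\le2K_1+C$ for large $n$. Take $K=2K_1+C$. $\blacksquare$

For each admissible $G$ with $n$ large we fix such a partition, with its $\ell,m,k,\tau$; equation (3) holds.

## 7. Moving the defects to parts of other sizes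

**Proposition 3 (transplantation).** Let $G$ be $F$-free with a partition satisfying (a) and (b), let $n$ be so large that every $|V_i|\ge4K+f$, and let $n_1',\dots,n_r'\ge4K$ be integers. Then there is an $F$-free graph $G'$ with a partition into parts of sizes $n_i'$ having the same numbers $\ell$ of inside edges and $m$ of missing pairs. Consequently $k\le c_{n'}$ for all large $n'$; in particular $k\le c_n$.

**Proof.** Let $U$ be the set of vertices lying in an inside edge or a missing pair, so $|U|\le2\ell+2m\le4K$. Choose sets $V_i'\supseteq U\cap V_i$, disjoint, with $|V_i'|=n_i'$ and with new vertices outside $U$. Let $G'$ have the same inside edges as $G$ (they lie in $U$) and all cross pairs except the same missing pairs.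

Suppose $G'$ contains a copy of $F$. Fix its vertices in $U$, and map its non-$U$ vertices in $V_i'$, at most $f$ of them, injectively into $V_i\setminus U$, which has at least $f$ elements. In both $G$ and $G'$ a non-$U$ vertex is adjacent exactly to all vertices of the other parts, and the adjacencies within $U$ are the same. So the map preserves adjacency and produces a copy of $F$ in $G$, a contradiction.

Now let $n'\ge4Kr$ and take balanced sizes with sum $n'$. Then $e(T_r(n'))+k=e(G')\le\mathrm{ex}(n',F)=e(T_r(n'))+c_{n'}$. $\blacksquare$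

**Corollary 1.** For $n$ large, every $H\in\mathrm{Ex}(n,F)$ has, with the partition of Proposition 2 for $p=\infty$ and $C=0$, $\tau=0$, $k=c_n$ and $\ell,m\le K$. Moreover $c_n$ is eventually constant.

**Proof.** By (3), $c_n=k-\tau$. Since $k\le c_n$ and $\tau\ge0$, we get $\tau=0$ and $k=c_n$. Proposition 3 then gives $c_n=k\le c_{n'}$ for all large $n,n'$, hence equality. $\blacksquare$

## 8. The price of imbalance in complete $r$-partite graphs

For $r=2$ formula (2) gave the price explicitly. For general $r$ there is no such formula at hand, and we differentiate the maximum along a path of part sizes instead.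

**Proposition 4.** Let $n_i=n/r+o(n)$ be positive integers with $\sum n_i=n$, and let $\mathcal K=K_{n_1,\dots,n_r}$. Uniformly in $p\in[p_0,\infty]$:

- (i) $\mathcal K$ has a $p$-maximizer with all entries $1+o(1)$;
- (ii) $\Lambda_p(T_r(n))-\Lambda_p(\mathcal K)=2\kappa_p(1+o(1))\big(e(T_r(n))-e(\mathcal K)\big)$.

**Proof.** For $p=\infty$ both are trivial ($\kappa_\infty=1$, $\Lambda_\infty=2e$). Let $p<\infty$.

**Step 1: reduction to $r$ variables.** For real $n_i>0$ with $\sum n_i=n$ let
$$L(n_1,\dots,n_r)=\max\Big\{\sum_{i\ne j}n_in_ja_ia_j:\ a\ge0,\ \sum n_ia_i^p=n\Big\},$$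
the sum being over ordered pairs. For integer $n_i$ this equals $\Lambda_p(\mathcal K)$. Indeed $Q_{\mathcal K}$ depends only on the sums of entries over the parts, with nonnegative coefficients, and replacing the entries on a part by their $p$-th power mean preserves the constraint and does not decrease the sum over the part. So a maximizer $a$ of $L$ gives a $p$-maximizer of $\mathcal K$ that is constant on parts. Put $s=\sum n_ja_j$. As for (4), the maximizer $a$ is also a maximizer over real vectors with constraint $\sum n_i|a_i|^p=n$, so for a multiplier $\beta$ we have $2n_i(s-n_ia_i)=\beta p\,n_ia_i^{p-1}$. Multiplying by $a_i$ and summing gives $2L=\beta pn$, so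
$$\frac Ln\,a_i^{p-1}=s-n_ia_i\qquad(1\le i\le r). \tag{6}$$

**Step 2: the entries are near $1$; this is (i).** Testing $a\equiv1$ gives $L\ge n^2-\sum n_i^2=(1-\frac1r)n^2-o(n^2)$. By Cauchy–Schwarz $L=s^2-\sum(n_ia_i)^2\le(1-\frac1r)s^2$, and $s\le n$ by the weighted power mean inequality. Hence $s=n-o(n)$, $L=(1-\frac1r)n^2+o(n^2)$ and
$$\sum_i\Big(n_ia_i-\frac sr\Big)^2=\sum_i(n_ia_i)^2-\frac{s^2}r=s^2-L-\frac{s^2}r=o(n^2).$$
So $n_ia_i=\frac nr+o(n)$ and $a_i=1+o(1)$. Then (6) gives also $a_i^{p-1}=1+o(1)$. All this is uniform in $p$, and it holds for real $n_i=n/r+o(n)$.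

**Step 3: the derivative of the maximum.** We want a feasible set that does not depend on the $n_i$. With $m_i=n_ia_i^p$ we have $n_ia_i=n_i^\alpha m_i^{1/p}$, so
$$L=\max_{m\ge0,\ \sum m_i=n}P(m;n_1,\dots,n_r),\qquad P=\sum_{i\ne j}(n_in_j)^\alpha(m_im_j)^{1/p}.$$
Writing $b_i=n_i^\alpha m_i^{1/p}$, we have $\partial P/\partial b_i=2(\sum_jb_j-b_i)$ and $\partial b_i/\partial n_i=\alpha b_i/n_i$. At a maximizer, by (6),
$$\frac{\partial P}{\partial n_i}=2\alpha a_i(s-n_ia_i)=2\alpha\frac Ln\,a_i^p .$$
Suppose (after relabeling) $A:=n_1\ge n_2+2$ and $B:=n_2$. Put $h=\frac{A+B}2$ and $\theta_0=\frac{A-B}2\ge1$, and let $\psi(\theta)=L(h+\theta,h-\theta,n_3,\dots,n_r)$ for $\theta\in[0,\theta_0]$. All sizes on this path lie between $B$ and $A$ or are unchanged, so they are $n/r+o(n)$. As a function of $\theta$, $P$ is $C^1$, with derivative bounded over the compact set of pairs $(m,\theta)$. So $\psi$, a maximum of functions with a common Lipschitz constant, is Lipschitz; hence it is differentiable almost everywhere and is the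 integral of its derivative. If $m^*$ is a maximizer at $\theta$, then $\psi(\theta+\delta)-\psi(\theta)\ge P(m^*;\theta+\delta)-P(m^*;\theta)$. Dividing by $\delta>0$ and by $\delta<0$ and letting $\delta\to0$, we see that at every interior point of differentiability
$$\psi'(\theta)=\frac{\partial P}{\partial n_1}-\frac{\partial P}{\partial n_2}=\frac{2\alpha L}n\,(a_1^p-a_2^p). \tag{7}$$

**Step 4: how far apart $a_1$ and $a_2$ are.** Let $\theta>0$, and write $n_1=h+\theta$, $n_2=h-\theta$. Subtracting two cases of (6),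
$$\frac Ln\big(a_2^{p-1}-a_1^{p-1}\big)+n_2(a_2-a_1)=(n_1-n_2)a_1=2\theta a_1>0 .$$
Both terms on the left have the sign of $a_2-a_1$, so $a_2>a_1$. By the mean value theorem $a_2^{p-1}-a_1^{p-1}=(p-1)\xi^{p-2}(a_2-a_1)$ with $\xi\in(a_1,a_2)$. Here $\xi^{p-2}=\xi^{p-1}/\xi=1+o(1)$, because $\xi^{p-1}$ lies between $a_1^{p-1}$ and $a_2^{p-1}$. With $\frac Ln=\frac nr(r-1)(1+o(1))$ and $n_2=\frac nr(1+o(1))$, and since both terms on the left are positive,
$$(a_2-a_1)\,\frac nr\,\big((r-1)(p-1)+1\big)(1+o(1))=2\theta(1+o(1)).$$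
Likewise $a_2^p-a_1^p=p\zeta^{p-1}(a_2-a_1)=p(1+o(1))(a_2-a_1)$ with $\zeta\in(a_1,a_2)$. Insert this in (7) and use $\alpha p=p-1$:
$$\psi'(\theta)=-2\alpha\Big(1-\frac1r\Big)n\cdot p\cdot\frac{2\theta r}{n\,(1+(r-1)(p-1))}(1+o(1))=-4\kappa_p\theta(1+o(1)),$$
uniformly in $\theta$ and $p$.

**Step 5: balance one vertex at a time.** Moving one vertex from part $1$ to part $2$ changes $\theta$ from $\theta_0$ to $\theta_0-1\ge0$. Integrating over $[\theta_0-1,\theta_0]$, we see that $\Lambda_p$ increases by $2\kappa_p(1+o(1))(\theta_0^2-(\theta_0-1)^2)=2\kappa_p(1+o(1))(2\theta_0-1)=2\kappa_p(1+o(1))(A-B-1)$. The same move increases the number of edges by $(A-1)(B+1)-AB=A-B-1\ge1$. Starting from $\mathcal K$, repeatedly move a vertex from a largest to a smallest part while their sizes differ by at least $2$. Each move decreases $\sum n_i^2$, so the process stops, and it stops at $T_r(n)$. All sizes stay in the original range, so the errors $o(1)$ are uniform over the moves. Summing the positive increments gives (ii). $\blacksquare$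

For $r=2$ this is the price $2(1-\frac1p)$ per edge found in Section 3.

## 9. The energy formula and Theorems 1 and 2

**Lemma 2 (energy formula).** For admissible $(n,p,G)$,
$$\Lambda_p(G)=\Lambda_p(T_r(n))+2(k-\kappa_p\tau)+o(1),\qquad\tau=O(1). \tag{8}$$

**Proof.** Let $\mathcal K=K_{V_1,\dots,V_r}$, let $y$ be a $p$-maximizer of $G$, and let $z$ be a $p$-maximizer of $\mathcal K$ as in Proposition 4(i). Both have entries $1+o(1)$, and $\ell,m\le K$. So passing between $Q_G$ and $Q_{\mathcal K}$ at $y$ or at $z$ changes the value by $2\ell-2m+o(1)=2k+o(1)$: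
$$\Lambda_p(G)=Q_G(y)\le Q_{\mathcal K}(y)+2k+o(1)\le\Lambda_p(\mathcal K)+2k+o(1),$$
$$\Lambda_p(G)\ge Q_G(z)\ge\Lambda_p(\mathcal K)+2k-o(1).$$
By Proposition 4(ii), $\Lambda_p(G)=\Lambda_p(T_r(n))-2\kappa_p(1+o(1))\tau+2k+o(1)$. Also $\Lambda_p(G)\ge\Lambda_p^*(n)-C\ge\Lambda_p(T_r(n))-C$, $k\le K$ and $\kappa_p\ge\kappa_{p_0}>0$. These give $\tau=O(1)$; then $\kappa_p\tau\,o(1)=o(1)$, and (8) follows. $\blacksquare$

**Lemma 3.** For $H\in\mathrm{Ex}(n,F)$, uniformly in $p\in[p_0,\infty]$,
$$\Lambda^*_p(n)\ge\Lambda_p(H)\ge\Lambda_p(T_r(n))+2c_n-o(1). \tag{9}$$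

**Proof.** By Corollary 1, $H$ arises from $T_r(n)$ by adding $\ell\le K$ inside edges and deleting $m\le K$ cross edges, with $\ell-m=c_n$. Test $H$ with the $p$-maximizer of $T_r(n)$ from Proposition 4(i), whose entries are $1+o(1)$. $\blacksquare$

**Proof of Theorem 1.** Let $p\ge p_0$ be real, and let $G$ maximize $\lambda^{(p)}$ among $n$-vertex $F$-free graphs. Then $(n,p,G)$ is admissible with $C=0$. By (8) and (9), $k-\kappa_p\tau\ge c_n-o(1)$, that is,
$$(c_n-k)+\kappa_p\tau\le o(1).$$
By Proposition 3, $c_n-k$ is a nonnegative integer, and so is $\tau$. If they were not both zero, the left side would be at least $\min\{1,\kappa_p\}\ge\kappa_{p_0}>0$. So there is $n_0(F,p_0)$ such that for $n\ge n_0$ we have $k=c_n$ and $\tau=0$. By (3), $e(G)=e(T_r(n))+c_n=\mathrm{ex}(n,F)$, that is, $G\in\mathrm{Ex}(n,F)$. $\blacksquare$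

**Proof of Theorem 2, part 1.** $c_n=c$ for large $n$ by Corollary 1. For a maximal $G$ the previous proof gives $k=c$ and $\tau=0$, so (8) reads $\Lambda^*_p(n)=\Lambda_p(T_r(n))+2c+o(1)$. Multiplying by $n^{-2/p}$ gives the formula for $\rho_n^{(p)}$. With (9), $\Lambda_p^*(n)\ge\Lambda_p(H)\ge\Lambda_p^*(n)-o(1)$ for $H\in\mathrm{Ex}(n,F)$.

**Part 2.** The hypothesis says that $(n,p,G)$ is admissible with the given $C$. The partition comes from Proposition 2, $k\le c$ from Proposition 3, the edge count is (3), and the formula is (8) multiplied by $n^{-2/p}$.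

**Part 3, upper bound.** Let $G\notin\mathrm{Ex}(n,F)$ be $F$-free. If $\Lambda_p(G)<\Lambda_p^*(n)-3$ there is nothing to prove, since $2\min\{1,\kappa_p\nu_n\}\le2$. Otherwise $G$ is admissible with $C=3$. By (3), $(k,\tau)\ne(c,0)$, while $k\le c$ and $\tau\ge0$. A nonzero $\tau$ is at least $\nu_n$. This is clear when $\nu_n=1$. If $r=2$ and $n$ is odd, the sizes are $\frac{n+1}2+j$ and $\frac{n-1}2-j$ with an integer $j\ge0$, and
$$\tau=\frac{n+1}2\cdot\frac{n-1}2-\Big(\frac{n+1}2+j\Big)\Big(\frac{n-1}2-j\Big)=j(j+1)\in\{0,2,6,\dots\}.$$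
So either $\tau=0$ and $c-k\ge1$, or $\tau\ge\nu_n$; in both cases $(c-k)+\kappa_p\tau\ge\min\{1,\kappa_p\nu_n\}$. By (8) and part 1, $\Lambda_p(G)\le\Lambda_p^*(n)-2\min\{1,\kappa_p\nu_n\}+o(1)$.

**Part 3, lower bound.** We exhibit two graphs, one for each term of the minimum. Let $H\in\mathrm{Ex}(n,F)$.

*Delete an edge.* $H$ minus an edge is $F$-free and not in $\mathrm{Ex}(n,F)$. Testing it with the maximizer of $T_r(n)$, as in Lemma 3, shows that its $\Lambda_p$ is at least $\Lambda_p(T_r(n))+2c-2-o(1)$.

*Unbalance the parts.* There is a complete $r$-partite $\mathcal K$ on $n$ vertices with sizes $n/r+O(1)$ and $e(T_r(n))-e(\mathcal K)=\nu_n$. If $T_r(n)$ has two equal parts of size $a$ (always so if $r\ge3$, because only two sizes occur, or if $r=2$ and $n$ is even), replace them by parts of sizes $a+1$ and $a-1$, which loses one edge. If $r=2$ and $n=2a+1$, use $K_{a-1,a+2}$, as $a(a+1)-(a-1)(a+2)=2$. By Proposition 3, transplant $H$ to these sizes. The resulting $F$-free graph $G'$ has $k=c$, so $e(G')=e(\mathcal K)+c=\mathrm{ex}(n,F)-\nu_n$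 and $G'\notin\mathrm{Ex}(n,F)$. Testing with the maximizer of $\mathcal K$ and using Proposition 4, we get $\Lambda_p(G')\ge\Lambda_p(\mathcal K)+2c-o(1)\ge\Lambda_p(T_r(n))-2\kappa_p\nu_n+2c-o(1)$.

By part 1, the better of the two is at least $\Lambda_p^*(n)-2\min\{1,\kappa_p\nu_n\}-o(1)$, which matches the upper bound. $\blacksquare$

## 10. At $p=1$ and near it, small cliques win

**Proof of Theorem 3(i).** Let $F=K_{r+1}$; by Turán's theorem $\mathrm{Ex}(n,K_{r+1})=\{T_r(n)\}$, so the hypothesis holds with $c_n=0$. By Motzkin–Straus, $\lambda^{(1)}(G)=1-1/\omega(G)\le1-\frac1r$ for every $K_{r+1}$-free $G$. The graph $K_r$ plus $n-r$ isolated vertices attains this bound, and for $n>r$ it is not $T_r(n)$, which has no isolated vertices. $\blacksquare$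

**Proof of Theorem 3(ii).** Let $F$ be the bowtie. By Erdős–Füredi–Gould–Gunderson (1995), $\mathrm{ex}(n,F)=\lfloor n^2/4\rfloor+1$ for $n\ge200$.

**Step 1: for large $n$, no $H\in\mathrm{Ex}(n,F)$ contains $K_4$.** Suppose $H$ contains a $K_4$ on $\{a,b,c,d\}$. An outside vertex $v$ adjacent to $a$ and $b$ would give the triangles $vab$ and $acd$, which share only $a$: a bowtie. By symmetry every outside vertex has at most one neighbor in the $K_4$. For $n-4\ge200$, therefore,
$$e(H)\le6+(n-4)+\frac{(n-4)^2}4+1=\frac{n^2}4-n+7<\Big\lfloor\frac{n^2}4\Big\rfloor+1,$$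
a contradiction.

**Step 2: compare with $K_4$.** By Step 1, $\omega(H)\le3$, so $\lambda^{(1)}(H)\le\frac23$ for $H\in\mathrm{Ex}(n,F)$. Since $\|x\|_1\le n^{1-1/p}\|x\|_p$, we get
$$\lambda^{(p)}(H)\le\tfrac23\,n^{2(1-1/p)}<\tfrac23\cdot\tfrac98=\tfrac34\qquad\text{whenever }n^{2(1-1/p)}<\tfrac98 .$$
On the other hand, $K_4$ plus $n-4$ isolated vertices is bowtie-free, because the bowtie is connected with five vertices. Since $\|x\|_p\le\|x\|_1$, this graph has $\lambda^{(p)}\ge\lambda^{(1)}=\frac34$. So no member of $\mathrm{Ex}(n,F)$ is maximal. For every large $n$ there are such $p>1$, namely all $p$ close enough to $1$; so no $n_0$ serves all $p>1$ at once. $\blacksquare$
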